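# Difference sets and the group generated by misère game values

## 1. The difference set of a misère value

Let $x$ be the misère value of a finite impartial game. Among all games of value $x$, pick one with the smallest possible birthday, look at the values $w$ of its options, and record for each of them the displacement $w-x$ that this move causes. The displacements live in the group $\mathcal D$ of formal differences of values. The finite set

$$\Delta(x)=\{\,w-x : w \text{ the value of an option of a simplest game of value } x\,\}\subset\mathcal D$$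

is the object on which everything below turns. We shall see that it obeys three short rules under addition of games.

It is there to produce coordinates. Fix a displacement $\alpha\in\mathcal D$ and ask how many times in a row the move $\alpha$ can be played starting from $x$. Corrected in the right way, this count becomes a homomorphism from $\mathcal D$ to $\mathbb Z$ or, in a degenerate case, to $\mathbb Z/2$. Together these homomorphisms embed $\mathcal D$ into a direct sum of copies of $\mathbb Z$ and $\mathbb Z/2$, and that is enough to determine $\mathcal D$ as an abstract group.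

Now the words need to be made precise.

## 2. Forms, misère values, and the group $\mathcal D$

**Definition (forms, sums, outcomes).** A *form* is a finite impartial game, that is, a hereditarily finite set whose elements are its *options*. The *disjunctive sum* $G+H$ has as options all $G'+H$ and all $G+H'$, where $G'$, $H'$ run over the options of $G$, $H$. In misère play the player who makes the last move loses. So the terminal form $\{\}$ is an N-position (the player about to move wins), a nonterminal form is N if some of its options is P, and P otherwise. The *birthday* of $\{\}$ is $0$, and the birthday of any other form is one more than the largest birthday of its options.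

Write $0=\{\}$ and $1=\{0\}$. Then $0$ is N. The only option of $1$ is N, so $1$ is P. The form $\{0,1\}$ has the P-option $1$, so it is N. Their birthdays are $0,1,2$.

**Definition (values).** Two forms are *equal*, $G=H$, if $G+X$ and $H+X$ have the same misère outcome for every form $X$. The class of $G$ is its *value* $[G]$. Values form a commutative monoid $\mathcal M$ under $+$, with identity $0$.

Equality is coarser than identity of forms. For example $\{1\}=0$: we show by induction on $X$ that $\{1\}+X$ and $X$ have the same outcome. If $X=\{\}$, then $\{1\}$ is N because $1$ is P, and $\{\}$ is N. Let $X$ be nonterminal. If $X$ is N, some option $X'$ is P, so $\{1\}+X'$ is P by induction and $\{1\}+X$ is N. If $X$ is P, every option $\{1\}+X'$ is N by induction, and the option $1+X$ is N because it has the P-option $0+X$; so $\{1\}+X$ is P. As a form, $1+1$ is exactly $\{1\}$, so this also shows $1+1=0$.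

**Definition (group of differences).** By a theorem of Conway, $\mathcal M$ is cancellative: $G+X=H+X$ implies $G=H$. Hence $\mathcal M$ embeds in the abelian group
$$\mathcal D=\{G-H: G,H\in\mathcal M\},\qquad G_1-H_1=G_2-H_2\iff G_1+H_2=G_2+H_1 .$$

So for $x\in\mathcal M$ and $\alpha\in\mathcal D$ it makes sense to ask whether $x+\alpha$ lies in $\mathcal M$. A homomorphism $h$ from $\mathcal M$ to an abelian group extends uniquely to $\mathcal D$ by $h(x-y)=h(x)-h(y)$; this is well defined by the displayed criterion.

**Definition (units, associates).** A *unit* is an element of $\mathcal M$ with an inverse in $\mathcal M$. We write $G\approx H$ ($G$, $H$ are *associates*) if $G=H+U$ with $U$ a unit.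

The following facts are taken as known:

* (i) the only units of $\mathcal M$ are $0$ and $1$, and $1+1=0$;
* (ii) $1$ is the only nonzero torsion element of $\mathcal D$;
* (iii) hence $\mathcal D/{\approx}$, that is $\mathcal D/\{0,1\}$, is a torsion-free abelian group.

For instance $0\approx 1$, and $-1=1$ in $\mathcal D$.

The problem, from Aaron N. Siegel, "On the Structure of Misère Impartial Games", arXiv:2012.08554 (2020), is this: which abelian group is $\mathcal D$? One wants a group described without any reference to games, and a proof that $\mathcal D$ is isomorphic to it.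

**Theorem 1.** $\mathcal D\cong\mathbb Z/2\oplus\bigoplus_{n\in\mathbb N}\mathbb Z$, with the $\mathbb Z/2$ generated by $1$; and $\mathcal D/{\approx}$ is free abelian of countably infinite rank. Equivalently, $\mathcal D\cong\mathbb Q^\times$, the multiplicative group of nonzero rationals, with $1\leftrightarrow-1$.

A more explicit result, Theorem 2, is stated and proved in Section 10. From outside we use cancellation, (i), (ii), and two standard facts of algebra: subgroups of free abelian groups are free, and surjections onto free abelian groups split.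

## 3. Torsion-free and countable does not mean free

The first thing to try is to work with $\mathcal D/{\approx}$ purely as a group. It is torsion-free by (iii), and countable because there are countably many forms. This cannot be enough: $\mathbb Q$ and $\mathbb Z[1/2]$ are countable and torsion-free, and neither is free.

One might next try to show that each nonzero element of $\mathcal D/{\approx}$ is divisible by only finitely many integers $n$. This rules out $\mathbb Q$ and $\mathbb Z[1/2]$, but it is still not enough. Let $p$ be a prime, let $\xi\in\mathbb Z_p$ be an irrational $p$-adic integer (one exists since $\mathbb Z_p$ is uncountable), and put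
$$A=\{(a,b)\in\mathbb Z[1/p]^2: a+b\xi\in\mathbb Z_p\}.$$
If $(a,b)\ne(0,0)$ lies in $A$, then $a+b\xi\neq0$, so only finitely many powers of $p$ divide $(a,b)$ in $A$; and only finitely many integers prime to $p$ divide it already in $\mathbb Z[1/p]^2$. So divisibility is bounded for each nonzero element. But for integers $s_n\equiv\xi \pmod{p^n}$ the group $A$ contains $p^{-n}(-s_n,1)$ for every $n$, so its denominators are unbounded and $A$ is not finitely generated. As $A\subset\mathbb Q^2$, a free $A$ would have rank at most $2$ and be finitely generated. So $A$ is not free.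

What would suffice is an embedding, modulo torsion, into a direct sum of copies of $\mathbb Z$. We therefore need many homomorphisms $\mathcal M\to\mathbb Z$, only finitely many of them nonzero at each $x$. The birthday is no help: the least birthday of a form of value $1$ is $1$, but $1+1=0$ has least birthday $0$. So we look at moves.

## 4. Options that every form of a value must have

To speak of "the options of a value" we must know which options survive when a form is replaced by an equal form. The form $\{1\}$, of value $0$, warns us that not all do: its option $1$ can be answered by the move to $0$, which restores the original value. The four lemmas of this section show that this is the only way in which an option can get lost.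

The first lemma supplies, for each form, a partner that makes the sum a P-position.

**Lemma 1.** Put $\{\}^-=\{\{\}\}$, and $G^-=\{G'^-: G' \text{ an option of } G\}$ if $G\ne\{\}$. Then $G+G^-$ is P.

**Proof.** If $G=\{\}$, then $G+G^-=\{\{\}\}$, whose only option is terminal, hence N; so $G+G^-$ is P. Otherwise $G+G^-$ is nonterminal. Its options are $G'+G^-$ and $G+G'^-$ for options $G'$ of $G$. Each of them has the option $G'+G'^-$, which is P by induction, so each of them is N. Hence $G+G^-$ is P. $\square$

The second lemma lets us choose in which direction two unequal forms are told apart.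

**Lemma 2.** If $G\ne H$, there is $U$ with $G+U$ P and $H+U$ N.

**Proof.** Some $T$ gives $G+T$ and $H+T$ different outcomes. If $G+T$ is P, take $U=T$. Otherwise $G+T$ is N and $H+T$ is P. Let
$$U=\{T\}\cup\{G'^-: G'\text{ an option of }G\}.$$
The form $H+U$ has the P-option $H+T$, so it is N. The form $G+U$ is nonterminal, since $U$ has the option $T$. Its options are of three kinds: $G+T$, which is N; $G+G'^-$, which has the P-option $G'+G'^-$ (Lemma 1) and so is N; and $G'+U$, which also has the P-option $G'+G'^-$ and so is N. Hence $G+U$ is P. $\square$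

The third lemma builds one test game that makes two given forms P at once, unless one of them is a move away from the other.

**Lemma 3.** If no option of $G$ equals $H$ and no option of $H$ equals $G$, there is $T$ with $G+T$ and $H+T$ both P.

**Proof.** If $G$ and $H$ are both the form $\{\}$, take $T=\{\{\}\}$. Otherwise at least one of them has an option. For each option $G_i$ of $G$ we have $G_i\ne H$, so Lemma 2 gives $X_i$ with $G_i+X_i$ P and $H+X_i$ N. For each option $H_j$ of $H$ we have $H_j\neq G$, so Lemma 2 gives $Y_j$ with $H_j+Y_j$ P and $G+Y_j$ N. Let the options of $T$ be exactly the $X_i$ and $Y_j$; then $T$ is nonterminal. The options of $G+T$ are all N: both $G_i+T$ and $G+X_i$ have the P-option $G_i+X_i$, and $G+Y_j$ is N by choice. So $G+T$ is P. Likewise $H_j+T$ and $H+Y_j$ have the P-option $H_j+Y_j$, and $H+X_i$ is N by choice, so $H+T$ is P. $\square$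

The fourth lemma is the statement we wanted about lost options.

**Lemma 4.** If $G=H$ and $H'$ is an option of $H$, then some option of $G$ equals $H'$ or some option of $H'$ equals $G$.

**Proof.** If neither holds, Lemma 3, applied to $G$ and $H'$, gives $T$ with $G+T$ and $H'+T$ both P. Since $G=H$, also $H+T$ is P. But $H+T$ has the P-option $H'+T$, a contradiction. $\square$

**Definition (simplest form, $\mathrm{Opt}$).** For $v\in\mathcal M$ let $b(v)$ be the least birthday of a form of value $v$, and fix a form $K_v$ of value $v$ with this birthday. Let $\mathrm{Opt}(v)$ be the finite set of values of options of $K_v$.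

An option of an option of $K_v$ has birthday at most $b(v)-2$. This gives the remark on which the rest depends:
$$\text{no option of an option of } K_v \text{ has value } v. \tag{1}$$

The following consequences are the only facts about forms needed later.

* (a) If $w\in\mathrm{Opt}(v)$, then $b(w)<b(v)$.
* (b) If $H$ is any form of value $v$, every element of $\mathrm{Opt}(v)$ is the value of an option of $H$.
* (c) If $H$ has value $v$ and $H'$ is an option of $H$ none of whose options has value $v$, then $[H']\in\mathrm{Opt}(v)$. In particular, if $\{\}$ is an option of $H$, then $0\in\mathrm{Opt}([H])$.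
* (d) $\mathrm{Opt}(v)=\emptyset$ if and only if $v=0$. Also $\mathrm{Opt}(1)=\{0\}$.

**Proof.** (a) An option of $K_v$ has birthday at most $b(v)-1$. (b) Let $K'$ be an option of $K_v$. Lemma 4, with $H$ in the role of $G$ and $K_v$ in the role of $H$, says that some option of $H$ equals $K'$ or some option of $K'$ has value $v$; the second is excluded by (1). (c) Lemma 4 with $K_v$ in the role of $G$ says that some option of $K_v$ equals $H'$ or some option of $H'$ has value $v$; the second is excluded by hypothesis. The form $\{\}$ has no options, so the hypothesis holds for $H'=\{\}$. (d) $K_0=\{\}$, and $\mathrm{Opt}(v)=\emptyset$ means $K_v=\{\}$. By (b) for the form $\{0\}$ we have $\mathrm{Opt}(1)\subseteq\{0\}$, and $\mathrm{Opt}(1)\ne\emptyset$ since $1\ne0$ ($1$ is P, $0$ is N). $\square$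

By (b), $\mathrm{Opt}(v)$ is contained in the set of option values of any form of value $v$, so it does not depend on the choice of $K_v$.

**Example.** Let $g_0=\{0,1\}$. By (c), $0\in\mathrm{Opt}(g_0)$, so $g_0\neq0$ by (d). The option $1$ of $g_0$ has the single option $0$, and $0\ne g_0$; so $1\in\mathrm{Opt}(g_0)$ by (c). With (b), $\mathrm{Opt}(g_0)=\{0,1\}$, which has two elements. Since $\mathrm{Opt}(1)$ has one element, $g_0\ne1$. By (i), $g_0$ is not a unit.

## 5. Three rules for $\Delta$, and small computations

**Definition (difference set).** For $x\in\mathcal M$ put $\Delta(x)=\{w-x: w\in\mathrm{Opt}(x)\}\subset\mathcal D$. So $\alpha\in\Delta(x)$ means: $x+\alpha$ lies in $\mathcal M$ and belongs to $\mathrm{Opt}(x)$.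

The set is finite. By (a), $0\notin\Delta(x)$. By (d), $\Delta(x)=\emptyset$ if and only if $x=0$.

The next lemma is the whole interface between games and algebra: (R1) says a move cannot be undone at once, (R2) says when a move survives in a sum, and (R3) says a sum has no new moves.

**Lemma 5.** Let $x,y\in\mathcal M$ and $\alpha\in\mathcal D$.

* (R1) If $\alpha\in\Delta(x)$, then $-\alpha\notin\Delta(x+\alpha)$.
* (R2) If $\alpha\in\Delta(x)$ and $-\alpha\notin\Delta(y)$, then $\alpha\in\Delta(x+y)$.
* (R3) $\Delta(x+y)\subseteq\Delta(x)\cup\Delta(y)$.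

**Proof.** (R1) Let $K'$ be an option of $K_x$ of value $x+\alpha$. By (b), every element of $\mathrm{Opt}(x+\alpha)$ is the value of an option of $K'$, and by (1) none of these is $x$. So $x=(x+\alpha)-\alpha$ is not in $\mathrm{Opt}(x+\alpha)$.

(R3) The form $K_x+K_y$ has value $x+y$. By (b), each element of $\mathrm{Opt}(x+y)$ is $x'+y$ with $x'\in\mathrm{Opt}(x)$ or $x+y'$ with $y'\in\mathrm{Opt}(y)$. Subtracting $x+y$ leaves $x'-x\in\Delta(x)$ or $y'-y\in\Delta(y)$.

(R2) Let $K'$ be an option of $K_x$ of value $x+\alpha$. Then $K'+K_y$ is an option of $K_x+K_y$, of value $x+y+\alpha$. By (c) it suffices that no option of $K'+K_y$ has value $x+y$. If an option $K''+K_y$ had this value, cancellation would give $[K'']=x$ for an option $K''$ of the option $K'$ of $K_x$, against (1). If an option $K'+K_y'$ had this value, then $x+\alpha+[K_y']=x+y$, so $[K_y']-y=-\alpha$ would lie in $\Delta(y)$, against the hypothesis. $\square$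

**Examples.** We have $\Delta(0)=\emptyset$ and $\Delta(1)=\{0-1\}=\{-1\}=\{1\}$. Next, $\Delta(g_0)=\{-g_0,\;1-g_0\}$.

*Multiples of $g_0$.* For $\alpha\in\Delta(g_0)$ we have $-\alpha\notin\Delta(g_0)$. Indeed $-\alpha$ is $g_0$ or $g_0-1=g_0+1$. If it were in $\Delta(g_0)$, then $2g_0$ or $2g_0+1$ would be in $\mathrm{Opt}(g_0)=\{0,1\}$, a set of units, and $g_0$ would be a unit. By (R3), $\Delta(ng_0)\subseteq\Delta(g_0)$ for every $n\geq1$. If $\alpha\in\Delta(g_0)$, then $-\alpha\notin\Delta((n-1)g_0)$, so (R2) gives $\alpha\in\Delta(ng_0)$. Therefore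
$$\Delta(ng_0)=\{-g_0,\;1-g_0\}\qquad(n\ge1).$$
Starting from $ng_0$, the move $-g_0$ can be played exactly $n$ times in a row, down to $0$.

*The value $g_0+1$.* By (R3), $\Delta(g_0+1)\subseteq\{-g_0,1-g_0,1\}$. Since $g_0\ne1$ and $g_0+1\neq1$, neither $g_0$ nor $g_0-1=g_0+1$ lies in $\Delta(1)=\{1\}$, so (R2) puts $-g_0$ and $1-g_0$ in $\Delta(g_0+1)$. Since $1\notin\Delta(g_0)$ (it would give $g_0=1$ or $g_0=0$), (R2) also puts $1=-1$ there. So $\Delta(g_0+1)=\{-g_0,1-g_0,1\}$.

The first example suggests counting.

**Definition (the count $c_\alpha$).** For $\alpha\in\mathcal D\setminus\{0\}$ and $x\in\mathcal M$, let $c_\alpha(x)$ be the largest $k\ge0$ such that $\alpha\in\Delta(x+i\alpha)$ for all $0\le i<k$.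

Here each $x+i\alpha$ with $i\le k$ lies in $\mathcal M$: if $\alpha\in\Delta(x+i\alpha)$, then $x+(i+1)\alpha\in\mathrm{Opt}(x+i\alpha)$. By (a) each such step lowers $b$, so $k\le b(x)$ and the maximum exists. Note that $c_\alpha(x)\ge1$ if and only if $\alpha\in\Delta(x)$. For example $c_{-g_0}(ng_0)=n$.

Is $c_\alpha$ additive? Not in general: $c_1(1)=1$ but $c_1(1+1)=c_1(0)=0$. The attempt stops at the hypothesis of (R2). If $\alpha\in\Delta(x)$ but $-\alpha\in\Delta(y)$, then the move $\alpha$ in the first summand can be answered by $-\alpha$ in the second, restoring the value $x+y$. Statement (c) then says nothing, and the move may be lost. We could subtract $c_{-\alpha}$ to account for this, but nothing so far says that the corrected count is additive. Also, a value $x$ with both $\alpha$ and $-\alpha$ in $\Delta(x)$ would have to be understood; $x=1$, $\alpha=1$ is one.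

## 6. Transferring $\alpha$ between summands

The way past this is to look at the position where both $\alpha$ and $-\alpha$ are exhausted, and to compare two ways of writing one element of $\mathcal M$ as a sum, which differ by moving a multiple of $\alpha$ from one summand to the other.

**Definition (neutral).** Let $\alpha\ne0$. Call $x\in\mathcal M$ *$\alpha$-neutral* if $\alpha\notin\Delta(x)$ and $-\alpha\notin\Delta(x)$.

For instance $g_0$ is $1$-neutral and $1$ is not. Being $\alpha$-neutral and being $(-\alpha)$-neutral are the same thing. By (R3),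
$$\text{a sum of }\alpha\text{-neutral elements is }\alpha\text{-neutral.}\tag{2}$$
Moreover,
$$\text{if }k=c_\alpha(x)\ge1,\text{ then }x+k\alpha\text{ is }\alpha\text{-neutral.}\tag{3}$$
Indeed $\alpha\notin\Delta(x+k\alpha)$ by maximality of $k$, and $-\alpha\notin\Delta(x+k\alpha)$ by (R1) applied to $x+(k-1)\alpha$.

The next lemma provides a reservoir: an element from which $\alpha$ can be played as many times as we like, with $-\alpha$ never available. For $w=g_0$ and $\alpha=-g_0$ it is the computation of $\Delta(ng_0)$ above.

**Lemma 6.** Let $\alpha\in\Delta(w)$, $-\alpha\notin\Delta(w)$, $k=c_\alpha(w)\geq1$, $n\ge1$, $q=nk$, $W=nw$. For $0\le i\le q$ we have $W+i\alpha\in\mathcal M$ and $-\alpha\notin\Delta(W+i\alpha)$; and $\alpha\in\Delta(W+i\alpha)$ if and only if $i<q$.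

**Proof.** For $0\le j\le k$ we have $w+j\alpha\in\mathcal M$, and $\alpha\in\Delta(w+j\alpha)$ if and only if $j<k$. Also $-\alpha\notin\Delta(w+j\alpha)$: for $j=0$ by hypothesis, and for $j\ge1$ by (R1) applied to $w+(j-1)\alpha$. Write $i=i_1+\dots+i_n$ with $0\le i_j\le k$; then
$$W+i\alpha=\sum_{j=1}^n(w+i_j\alpha)\in\mathcal M .$$
By (R3), $-\alpha\notin\Delta(W+i\alpha)$. If $i<q$, we may choose $i_1<k$. Then $\alpha\in\Delta(w+i_1\alpha)$, while by (R3) $-\alpha$ is not in $\Delta$ of the sum of the other terms (for $n=1$ that sum is $0$ and $\Delta(0)=\emptyset$). So (R2) gives $\alpha\in\Delta(W+i\alpha)$. If $i=q$, then all $i_j=k$, and $\alpha$ is in no $\Delta(w+k\alpha)$, so $\alpha\notin\Delta(W+q\alpha)$ by (R3). $\square$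

**Definition (one-sided, two-sided).** Let $E$ be the set of all $\alpha\in\mathcal D$ such that $\alpha$ or $-\alpha$ lies in some $\Delta(x)$. Call $\alpha\in E$ *two-sided* if some $x\in\mathcal M$ has both $\alpha$ and $-\alpha$ in $\Delta(x)$, and *one-sided* otherwise.

Both properties are shared by $\alpha$ and $-\alpha$, and $0\notin E$. If $\alpha=-\alpha\in E$, then $\alpha$ is two-sided; so $1$ is two-sided, because $1\in\Delta(1)$. In contrast $-g_0\in\Delta(g_0)$ and $g_0\notin\Delta(g_0)$; Proposition B will tell us that therefore $-g_0$ is one-sided.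

The first proposition shows that for one-sided $\alpha$ the corrected count is additive.

**Proposition A.** Let $\alpha\in E$ be one-sided. Then $f_\alpha(x)=c_\alpha(x)-c_{-\alpha}(x)$ is a homomorphism $\mathcal M\to\mathbb Z$. Moreover $f_{-\alpha}=-f_\alpha$; $f_\alpha(x)>0\iff\alpha\in\Delta(x)$; $f_\alpha(x)<0\iff-\alpha\in\Delta(x)$; $|f_\alpha(x)|\le b(x)$; and $f_\alpha(x)$ is the unique integer $m$ such that $x+m\alpha$ is in $\mathcal M$ and $\alpha$-neutral.

**Proof.**

**Step 1: $f_\alpha(x)$ leads to a neutral element.** This step gives existence of $m$ and the elementary claims. Since $\alpha$ is one-sided, at most one of $\alpha$, $-\alpha$ lies in $\Delta(x)$, so at most one of $c_\alpha(x)$, $c_{-\alpha}(x)$ is nonzero. The sign statements and the bound follow from $c_{\pm\alpha}(x)\ge1\iff\pm\alpha\in\Delta(x)$ and $c_{\pm\alpha}(x)\le b(x)$; the formula $f_{-\alpha}=-f_\alpha$ is immediate. If both counts are $0$, then $x$ itself is neutral. If one is positive, (3) for $\alpha$ or for $-\alpha$ says that $x+f_\alpha(x)\alpha$ is in $\mathcal M$ and neutral.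

**Step 2: uniqueness.** This step is the transfer argument. Suppose two different integers worked for $x$. Then there are $z\in\mathcal M$ and $m>0$ with $z$ and $z+m\alpha$ both in $\mathcal M$ and neutral. Since $\alpha\in E$, some $w$ has $\alpha\in\Delta(w)$ or $-\alpha\in\Delta(w)$. In the second case replace $(\alpha,z)$ by $(-\alpha,z+m\alpha)$, which satisfies the same assumptions because $(z+m\alpha)+m(-\alpha)=z$. So we may assume $\alpha\in\Delta(w)$, and then $-\alpha\notin\Delta(w)$ by one-sidedness. Take $W$ and $q$ from Lemma 6 with $n=m$; then $q=mk\ge m$. Now write one element in two ways: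
$$z+(W+q\alpha)=(z+m\alpha)+(W+(q-m)\alpha).$$
On the left, $z$ is neutral and $\alpha\notin\Delta(W+q\alpha)$, so by (R3) $\alpha$ is not in $\Delta$ of this element. On the right, $0\le q-m<q$, so $\alpha\in\Delta(W+(q-m)\alpha)$, while $-\alpha\notin\Delta(z+m\alpha)$; so by (R2) $\alpha$ is in $\Delta$ of this element. This is a contradiction.

**Step 3: additivity.** Uniqueness turns a sum of neutral elements into a sum of counts. The elements $x+f_\alpha(x)\alpha$ and $y+f_\alpha(y)\alpha$ are neutral, so by (2) their sum $(x+y)+(f_\alpha(x)+f_\alpha(y))\alpha$ is in $\mathcal M$ and neutral. By Step 2 for $x+y$, $f_\alpha(x+y)=f_\alpha(x)+f_\alpha(y)$. $\square$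

The second proposition shows that for two-sided $\alpha$ the moves $\alpha$ and $-\alpha$ always come together, and that all one can record is whether they are present, which is a class mod $2$.

**Proposition B.** Let $\alpha\in E$ be two-sided. Every $x\in\mathcal M$ either is $\alpha$-neutral or satisfies $\alpha,-\alpha\in\Delta(x)$. Putting $t_\alpha(x)=0$ in the first case and $t_\alpha(x)=1$ in the second defines a homomorphism $\mathcal M\to\mathbb Z/2$.

**Proof.**

**Step 1: the dichotomy.** We must exclude a $y$ with just one of $\pm\alpha$ in $\Delta(y)$. Choose $x_0$ with $\alpha,-\alpha\in\Delta(x_0)$, let $k=c_\alpha(x_0)\ge1$ and $u=x_0+k\alpha$, which is neutral by (3). Suppose $\alpha\in\Delta(y)$ and $-\alpha\notin\Delta(y)$. Apply Lemma 6 to $w=y$ with $n=k$: we get $W=ky$ and $q=k\,c_\alpha(y)\ge k$. Again write one element in two ways: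
$$x_0+(W+q\alpha)=u+(W+(q-k)\alpha).$$
On the left, $-\alpha\in\Delta(x_0)$ and $\alpha\notin\Delta(W+q\alpha)$, so (R2), applied to the displacement $-\alpha$, puts $-\alpha$ in $\Delta$ of this element. On the right, $-\alpha$ is neither in $\Delta(u)$ nor in $\Delta(W+(q-k)\alpha)$, so (R3) keeps it out. This is a contradiction. The case $-\alpha\in\Delta(y)$, $\alpha\notin\Delta(y)$ is the same with $\alpha$ replaced by $-\alpha$, which is also two-sided.

**Step 2: additivity mod $2$.** We go through the three cases. Neutral plus neutral is neutral by (2). If $z$ is neutral and $\pm\alpha\in\Delta(x)$, then (R2) applied to $\alpha$ and to $-\alpha$ gives $\pm\alpha\in\Delta(x+z)$. Finally let $\pm\alpha\in\Delta(x)$ and $\pm\alpha\in\Delta(y)$. Then $x+\alpha$ and $y-\alpha$ are in $\mathcal M$. By (R1), $-\alpha\notin\Delta(x+\alpha)$ and $\alpha\notin\Delta(y-\alpha)$. By the dichotomy both are neutral, so $x+y=(x+\alpha)+(y-\alpha)$ is neutral by (2). $\square$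

All $f_\alpha$ and $t_\alpha$ extend to homomorphisms on $\mathcal D$. Clearly $t_{-\alpha}=t_\alpha$.

## 7. The coordinates separate the points of $\mathcal D$

Let $R\subset E$ contain exactly one of each pair $\{\alpha,-\alpha\}$, and let $R=R_1\sqcup R_2$ be its one-sided and two-sided parts. Write $\mathbb Z^{(R_1)}$ and $(\mathbb Z/2)^{(R_2)}$ for direct sums. The next statement says that the coordinates found so far lose no information.

**Proposition C.** $\Phi=\big((f_\alpha)_{\alpha\in R_1},(t_\alpha)_{\alpha\in R_2}\big)$ is an injective homomorphism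
$$\Phi:\mathcal D\to\mathbb Z^{(R_1)}\oplus(\mathbb Z/2)^{(R_2)}.$$

**Proof.**

**Step 1: $\Phi$ lands in the direct sum.** For $x\in\mathcal M$, the coordinate at $\alpha$ is nonzero only if $\alpha$ or $-\alpha$ lies in the finite set $\Delta(x)$. So $\Phi(x)$ has finitely many nonzero coordinates, and so does $\Phi(x-y)=\Phi(x)-\Phi(y)$.

**Step 2: injectivity.** We write a nonzero $d$ as economically as possible and find a coordinate that sees it. Let $0\ne d=x-y$ with $x,y\in\mathcal M$ and $b(x)+b(y)$ minimal. If some $\beta$ were in $\Delta(x)\cap\Delta(y)$, then $d=(x+\beta)-(y+\beta)$ with $x+\beta\in\mathrm{Opt}(x)$ and $y+\beta\in\mathrm{Opt}(y)$, and by (a) this contradicts minimality. So $\Delta(x)\cap\Delta(y)=\emptyset$. The two sets are not both empty, since otherwise $x=y=0$ and $d=0$. Replacing $d$ by $-d$ (that is, exchanging $x$ and $y$) if necessary, we find $\beta\in\Delta(x)\setminus\Delta(y)$. If $\beta$ is one-sided, then $f_\beta(x)>0\ge f_\beta(y)$, so $f_\beta(d)\ne0$. If $\beta$ is two-sided, then $t_\beta(x)=1$ and, by the dichotomy, $t_\beta(y)=0$; so $t_\beta(d)\ne0$. One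 of $\pm\beta$ is in $R$, and $f_{-\beta}=-f_\beta$, $t_{-\beta}=t_\beta$; so $\Phi(d)\ne0$. $\square$

## 8. Infinitely many independent values

It remains to see that the rank is infinite. For this we build values $x_2,x_3,\dots$ whose moves to $0$ give mutually independent coordinates.

Let $g_0=\{0,1\}$ as before and $g_n=\{g_{n-1}\}$ for $n\ge1$; we use the same letters for forms and values.

**Step 1: the options of $g_n$.** We claim that $g_n\ne0$ for all $n\ge0$ and $\mathrm{Opt}(g_n)=\{g_{n-1}\}$ for all $n\ge1$. We know $g_0\neq0$. The form $g_0$ is N, so $g_1$ is P; as $0$ is N, $g_1\ne0$. Let $n\ge2$ and suppose $g_n=0$. Lemma 4 with $G=\{\}$, $H=g_n$ and $H'=g_{n-1}$ says that some option of $\{\}$ equals $g_{n-1}$, which is absurd, or that the only option $g_{n-2}$ of $g_{n-1}$ equals $0$, against induction. So $g_n\ne0$. Now for $n\ge1$, $\mathrm{Opt}(g_n)\subseteq\{g_{n-1}\}$ by (b), and $\mathrm{Opt}(g_n)\ne\emptyset$ by (d).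

**Step 2: the $g_n$ are distinct and not units.** This is needed to tell the $x_n$ apart. If $g_m=g_n$ with $m<n$, comparing $\mathrm{Opt}$ repeatedly gives $g_0=g_{n-m}$; but $\mathrm{Opt}(g_0)$ has two elements and $\mathrm{Opt}(g_{n-m})$ has one. We have $g_n\ne0$ by Step 1 and $g_0\ne1$ by Section 4. If $g_n=1$ with $n\ge1$, then comparing $\mathrm{Opt}$ gives $g_{n-1}=0$, which is false. So $g_n\notin\{0,1\}$ for all $n\geq0$. Also $0\notin\mathrm{Opt}(g_n)$ for $n\ge1$, since $g_{n-1}\ne0$.

**Step 3: the values $x_n$.** For $n\ge2$ let $x_n=\{0,g_n\}$; we compute its difference set. By (c), $0\in\mathrm{Opt}(x_n)$. The only option of the form $g_n$ is $g_{n-1}$, and $g_{n-1}\ne x_n$ because $0\notin\mathrm{Opt}(g_{n-1})$ (here $n-1\ge1$). So $g_n\in\mathrm{Opt}(x_n)$ by (c), and with (b)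
$$\mathrm{Opt}(x_n)=\{0,g_n\},\qquad\Delta(x_n)=\{-x_n,\;g_n-x_n\}.$$
The $x_n$ are distinct because the $g_n$ are distinct and nonzero. Since $\mathrm{Opt}(x_n)$ has two elements, $x_n\notin\{0,1\}$, so $x_n$ is not a unit, by (i).

The next lemma computes how the displacement $-x_n$ interacts with every $x_m$.

**Lemma 7.** For $m,n\ge2$: $-x_n\in\Delta(x_m)\iff m=n$; and $x_n\notin\Delta(x_m)$.

**Proof.**

**Step 1: the displacement $-x_n$.** We have $-x_n\in\Delta(x_m)$ if and only if $x_m-x_n\in\{0,g_m\}$, that is, $x_m=x_n$ or $x_m=x_n+g_m$. The first means $m=n$. We exclude the second. If $x_m=x_n+g_m$, apply (b) to the form $K_{x_n}+K_{g_m}$ of value $x_m$: the element $0\in\mathrm{Opt}(x_m)$ equals $u+g_m$ with $u\in\mathrm{Opt}(x_n)$, or $x_n+g_{m-1}$. Then $g_m$ or $x_n$ is a unit, which is false.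

**Step 2: the displacement $x_n$.** We have $x_n\in\Delta(x_m)$ if and only if $x_m+x_n\in\{0,g_m\}$, and $0$ is impossible because $x_n$ is not a unit. Suppose $x_m+x_n=g_m$.

Let $m\ne n$. Then $x_m+x_n=g_m\notin\{0,g_n\}=\mathrm{Opt}(x_n)$, so $x_m\notin\Delta(x_n)$. Since $-x_m\in\Delta(x_m)$, (R2) for the displacement $-x_m$ gives $-x_m\in\Delta(x_m+x_n)=\Delta(g_m)$. That is, $x_n=g_m-x_m\in\mathrm{Opt}(g_m)=\{g_{m-1}\}$. But $0\in\mathrm{Opt}(x_n)$ and $0\notin\mathrm{Opt}(g_{m-1})$, a contradiction.

Let $m=n$. Then $2x_n=g_n$, so $g_n-x_n=x_n$ and $\Delta(x_n)=\{-x_n,x_n\}$. Thus $x_n$, as an element of $E$, is two-sided. By Proposition B, $t_{x_n}(2x_n)=0$, so $2x_n$ is $x_n$-neutral. By (R3), $\Delta(2x_n)\subseteq\{x_n,-x_n\}$. So $\Delta(g_n)=\Delta(2x_n)=\emptyset$ and $g_n=0$, a contradiction. $\square$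

**Step 4: independence.** We read off coordinates dual to the $x_n$. By Lemma 7, $-x_n\in\Delta(x_n)$ but $x_n\notin\Delta(x_n)$. By the dichotomy of Proposition B, $-x_n$ is not two-sided; so it is one-sided and $f_{-x_n}$ is defined. For $m\ne n$, Lemma 7 says that $x_m$ is $(-x_n)$-neutral, so $f_{-x_n}(x_m)=0$. For $m=n$, the move $-x_n$ leads from $x_n$ to $0$, and $\Delta(0)=\emptyset$, so $c_{-x_n}(x_n)=1$. Hence
$$f_{-x_n}(x_m)=\begin{cases}1&(m=n),\\0&(m\ne n),\end{cases}$$
and the elements $x_n$ $(n\ge2)$ are linearly independent over $\mathbb Z$ in $\mathcal D$.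

## 9. The isomorphism type of $\mathcal D$

**Proof of Theorem 1.**

**Step 1: $2\mathcal D$ is free of countably infinite rank.** Doubling removes the $\mathbb Z/2$ coordinates. By Proposition C, $2\mathcal D\cong\Phi(2\mathcal D)=2\Phi(\mathcal D)$, and this lies in $\mathbb Z^{(R_1)}$. A subgroup of a free abelian group is free, so $2\mathcal D$ is free abelian. It is countable, since there are countably many forms, and it contains the independent elements $2x_n$, $n\ge2$. So $2\mathcal D\cong\bigoplus_{\mathbb N}\mathbb Z$.

**Step 2: from $2\mathcal D$ back to $\mathcal D$.** The surjection $\mathcal D\to2\mathcal D$, $d\mapsto2d$, has kernel $\{d:2d=0\}=\{0,1\}$ by (ii) and $1+1=0$. Hence $\mathcal D/{\approx}=\mathcal D/\{0,1\}\cong2\mathcal D\cong\bigoplus_{\mathbb N}\mathbb Z$. Since $2\mathcal D$ is free, the surjection splits, and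
$$\mathcal D\cong\{0,1\}\oplus2\mathcal D\cong\mathbb Z/2\oplus\bigoplus_{\mathbb N}\mathbb Z .$$

**Step 3: the rationals.** Unique factorization of integers gives $\mathbb Q^\times\cong\{\pm1\}\times\bigoplus_{p\text{ prime}}\mathbb Z$, which is the same group, with $-1$ corresponding to $1\in\mathcal D$. $\blacksquare$

## 10. Two-sidedness, parity, and divisibility

The coordinates $t_\alpha$ were simply discarded above. In fact there is only one of them, and knowing this makes the structure of $\mathcal D$ more explicit.

**Theorem 2.**

1. The only two-sided $\alpha$ is $\alpha=1$. Hence $\Phi=(t_1,(f_\alpha)_{\alpha\in R_1})$ is an explicit embedding $\mathcal D\hookrightarrow\mathbb Z/2\oplus\mathbb Z^{(R_1)}$. (This derives (ii) from (i) and cancellation.)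
2. *Canonical splitting.* Call $x\in\mathcal M$ *odd* if $x+1\in\mathrm{Opt}(x)$, and *even* otherwise. Parity is additive, each $\approx$-class consists of one even and one odd value, and $\mathcal D=\{0,1\}\oplus\mathcal D_0$, where $\mathcal D_0=\ker t_1\cong\bigoplus_{\mathbb N}\mathbb Z$.
3. *Option differences are primitive.* If $w\in\mathrm{Opt}(x)$ and $\alpha=w-x\ne1$, then $\mathcal D=\mathbb Z\alpha\oplus\ker f_\alpha$. In particular, if $0\in\mathrm{Opt}(x)$ and $x\ne1$, then $\mathbb Zx$ is an infinite cyclic direct summand of $\mathcal D$, and $x\approx ne$ with $e\in\mathcal D$, $n\ge1$ (i.e. $x-ne\in\{0,1\}$) forces $n=1$.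
4. *Bounded divisibility.* If $d=x-y\notin\{0,1\}$ with $x,y\in\mathcal M$, and $d\approx ne$ with $e\in\mathcal D$, $n\ge1$, then $n\le b(x)+b(y)$.
5. Every subgroup of $\mathcal D$, in particular the group of differences of any submonoid of $\mathcal M$, is free abelian if it does not contain $1$, and is $\mathbb Z/2\oplus$ free if it does.

For example, $1$ is odd, since $1+1=0\in\mathrm{Opt}(1)$; by Section 5, $g_0$ is even and $g_0+1$ is odd. By part 3, $g_0$ generates a direct summand of $\mathcal D$, as $0\in\mathrm{Opt}(g_0)$.

**Proof of part 1.** Since $\Delta(1)=\{1\}$ and $-1=1$, the element $1$ is two-sided. Let $\alpha$ be any two-sided element.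

**Step 1: a minimal $x$ that sees $\alpha$.** We choose $x\in\mathcal M$ with $t_\alpha(x)=1$ and $b(x)$ minimal, and aim to show $x=1$. Put $y=x+\alpha$ and $z=x-\alpha$. As $\pm\alpha\in\Delta(x)$, both lie in $\mathrm{Opt}(x)$, so $b(y),b(z)<b(x)$, and $t_\alpha(y)=t_\alpha(z)=0$ by minimality. Hence $t_\alpha(\alpha)=t_\alpha(-\alpha)=1$. Also $y+z=2x$.

**Step 2: every $\beta\in\Delta(x)$ is two-sided.** This will make all integer coordinates of $x$ vanish. For $\beta=\pm\alpha$ it holds by assumption. Let $\beta\in\Delta(x)$ with $\beta\ne\pm\alpha$. By (a) and minimality $t_\alpha(x+\beta)=0$, so $t_\alpha(\beta)=1$. If $\beta\in\Delta(y)$, then $y+\beta\in\mathrm{Opt}(y)$ has $b(y+\beta)<b(y)<b(x)$, while $t_\alpha(y+\beta)=t_\alpha(x)+t_\alpha(\alpha)+t_\alpha(\beta)=1+1+1=1$ in $\mathbb Z/2$, contradicting minimality. So $\beta\notin\Delta(y)$, and the same argument with $-\alpha$ in place of $\alpha$ gives $\beta\notin\Delta(z)$. If $\beta$ were one-sided, then $f_\beta(x)>0$, $f_\beta(y)\le0$ and $f_\beta(z)\le0$, so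
$$0<2f_\beta(x)=f_\beta(y)+f_\beta(z)\le0,$$
which is absurd.

**Step 3: conclusion.** If $\gamma$ is one-sided, then $-\gamma$ is too, so neither is in $\Delta(x)$ and $f_\gamma(x)=0$. Therefore $\Phi(2x)=0$: the integer coordinates vanish and the $\mathbb Z/2$ coordinates are doubled. By Proposition C, $2x=0$, so $x$ is a unit. Since $\Delta(x)\ne\emptyset$, $x\ne0$, so $x=1$ by (i). Then $\alpha\in\Delta(1)=\{1\}$.

So $R_2=\{1\}$, which gives the stated form of $\Phi$. A group embedded in $\mathbb Z/2\oplus\mathbb Z^{(R_1)}$ has at most one nonzero torsion element, and $1$ is one in $\mathcal D$. Nothing in Sections 4 to 7 or in this argument used (ii), so (ii) has been derived from (i) and cancellation.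

**Proof of part 2.** We identify parity with $t_1$. We have $t_1(x)=1$ if and only if $1\in\Delta(x)$, that is, $x+1\in\mathrm{Opt}(x)$; so $x$ is odd exactly when $t_1(x)=1$, and parity is additive. By (i) the $\approx$-class of $x\in\mathcal M$ is $\{x,x+1\}$, and since $t_1(1)=1$ it contains one even and one odd value. The homomorphism $t_1:\mathcal D\to\mathbb Z/2$ restricts to an isomorphism on $\{0,1\}$, so $\mathcal D=\{0,1\}\oplus\ker t_1$. Finally $\mathcal D_0\cong\mathcal D/\{0,1\}\cong\bigoplus_{\mathbb N}\mathbb Z$ by Theorem 1.

**Proof of part 3.** We show that $f_\alpha$ takes the value $-1$ at $\alpha$. Since $\alpha\in\Delta(x)$ and $\alpha\ne1$, part 1 says that $\alpha$ is one-sided. The element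
$$x+f_\alpha(x)\alpha=(x+\alpha)+(f_\alpha(x)-1)\alpha$$
is in $\mathcal M$ and neutral, and $x+\alpha=w\in\mathcal M$. By the uniqueness in Proposition A, $f_\alpha(x+\alpha)=f_\alpha(x)-1$, so $f_\alpha(\alpha)=-1$. Each $d\in\mathcal D$ is then $-f_\alpha(d)\alpha+(d+f_\alpha(d)\alpha)$ with the second term in $\ker f_\alpha$, and $\mathbb Z\alpha\cap\ker f_\alpha=0$. So $\mathcal D=\mathbb Z\alpha\oplus\ker f_\alpha$, with $\mathbb Z\alpha$ infinite cyclic.

If $0\in\mathrm{Opt}(x)$ and $x\ne1$, take $w=0$ and $\alpha=-x$; here $-x\ne1$ because $-1=1$. So $\mathbb Zx=\mathbb Z\alpha$ is an infinite cyclic direct summand, and $f_{-x}(x)=1$. If $x-ne\in\{0,1\}$, then $1=f_{-x}(x)=nf_{-x}(e)$, since a homomorphism to $\mathbb Z$ vanishes on the torsion element $1$. So $n=1$.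

**Proof of part 4.** We find an integer coordinate that sees $d$ and use its bound. As $d\notin\{0,1\}$, (ii) gives $2d\ne0$. By Proposition C some coordinate of $\Phi(2d)$ is nonzero. It cannot be a $\mathbb Z/2$ coordinate, so there is a one-sided $\alpha$ with $2f_\alpha(d)\ne0$, hence $f_\alpha(d)\neq0$. Since $d-ne\in\{0,1\}$, we have $f_\alpha(d)=nf_\alpha(e)$, so $n$ divides the nonzero integer $f_\alpha(d)$. By the bound in Proposition A,
$$n\le|f_\alpha(d)|\le|f_\alpha(x)|+|f_\alpha(y)|\le b(x)+b(y).$$

**Proof of part 5.** We restrict the splitting argument to a subgroup. Let $S\le\mathcal D$. Its image in the free abelian group $\mathcal D/\{0,1\}$ is isomorphic to $S/(S\cap\{0,1\})$ and is free. So the surjection $S\to S/(S\cap\{0,1\})$ splits, and $S$ is the direct sum of $S\cap\{0,1\}$ and a free abelian group. If $1\notin S$, the first summand is $0$; if $1\in S$, it is $\{0,1\}\cong\mathbb Z/2$. The group of differences of a submonoid of $\mathcal M$ is a subgroup of $\mathcal D$, so it is covered. $\blacksquare$
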